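\title{Computing the Highway Dimension Is W[1]-Hard}

\begin{abstract}
The highway dimension of an edge-weighted graph is the least integer $h$ such that, for every radius $r$ and every vertex $u$, some $h$ vertices hit all shortest paths of length in $(r,2r]$ that come within distance $2r$ of $u$. We prove that deciding whether the highway dimension is at most $h$ is $\mathrm{W}[1]$-hard parameterized by $h$, and that under the Exponential Time Hypothesis it has no algorithm with running time $f(h)\,n^{o(h/\log h)}$. This matches the $n^{O(h)}$ upper bound up to the factor $\log h$ in the exponent. The hardness persists on graphs with unique shortest paths whose highway dimension is promised to be at most $(1+\varepsilon)h$. The reduction encodes a binary constraint satisfaction problem at a single vertex and in a narrow window of radii, and uses edges of geometrically growing lengths to keep the graph simple at all smaller scales.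
\end{abstract}

\section{Introduction}

Let $G=(V,E)$ be a finite undirected graph with positive edge lengths and $n=|V|$ vertices. The length $|\gamma|$ of a path $\gamma$ is the sum of the lengths of its edges, $d(x,x')$ is the shortest-path distance, and $\operatorname{Ball}(u,a)=\{x\in V: d(u,x)\le a\}$. For a vertex $u$ and a radius $r>0$ let $\mathcal F_r(u)$ be the family of all shortest paths $\gamma$ of $G$ with $r<|\gamma|\le 2r$ that contain a vertex of $\operatorname{Ball}(u,2r)$. A set $H\subseteq V$ \emph{hits} a path if it contains one of its vertices. Let $h_r(u)$ be the least size of a set that hits every path of $\mathcal F_r(u)$, and put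
\[
h_r(G)=\max_{u\in V}h_r(u),\qquad \operatorname{hd}(G)=\max_{r>0}h_r(G).
\]
Computing $h_r(G)$ for a given $r$ is the \emph{$r$-Highway Dimension} problem ($r$-HD), and $\operatorname{hd}(G)$, the smallest integer that bounds $h_r(G)$ for every $r>0$, is the \emph{highway dimension} of $G$. The number $h_r(u)$ counts how many vertices are needed to intercept all shortest paths of length about $r$ that pass near $u$; the highway dimension takes the worst case over all places and all scales.

\begin{example}\label{ex:small}
(a) A star with at least one edge has highway dimension $1$, whatever its degree and its lengths: the center lies on every path that has an edge.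

(b) A path has highway dimension at most $7$, whatever its lengths; see Lemma~\ref{lem:path}.

(c) Take a vertex $v$ and, for $k=1,\dots,m$, an edge $vs_k$ of length $3$ and an edge $s_ks_k'$ of length $2$. For $r\in[\frac32,2)$ the $m$ disjoint edges $s_ks_k'$ belong to $\mathcal F_r(v)$, and $\{s_1,\dots,s_m\}$ meets every edge, so $h_r(v)=m$. Nothing of the kind happens anywhere else. The vertex $v$ hits every path that has an edge except the single edges $s_ks_k'$. These edges are not in $\mathcal F_r(v)$ when $r\notin[\frac32,2)$, so then $h_r(v)\le1$. They are in no family when $r\ge2$, and for $r<2$ a vertex $u\neq v$ is at distance at least $6>2r$ from every leg but its own; so $h_r(u)\le2$ for all $r$.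
\end{example}

Three facts are known. Computing the highway dimension is NP-hard. For each fixed $r$, the problem $r$-HD can be solved in time $n^{O(k)}$, where $k$ is the solution value. And $r$-HD is $\mathrm{W}[1]$-hard parameterized by its solution value when $2r$ is the radius of the input graph; in the graphs of that reduction, however, the value of $r$-HD at smaller $r$ is unbounded, so they do not have bounded highway dimension. The problem treated here, whose source is the paper of Blum, Disser, Feldmann, Gupta and Zych-Pawlewicz~\cite{BDFGZ}, is the following.

\begin{quote}
Is there a computable function $f$ and an algorithm that, given an edge-weighted graph $G$ on $n$ vertices and an integer $h$, decides whether $\operatorname{hd}(G)\le h$ in time $f(h)\,n^{O(1)}$?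
\end{quote}

One could hope for a positive answer. An algorithm for the highway dimension may answer ``no'' as soon as it finds any scale at which $h$ vertices do not suffice, so it only has to work hard on graphs that are simple at all smaller scales. A reduction, in turn, must wire together a number of gadgets that grows with the input, and wiring made of many disjoint edges of similar length, close to each other, already forces a large value of $h_r$ at the scale of these edges. We show that the wiring can be hidden from all small scales, and that the answer is negative unless $\mathrm{FPT}=\mathrm{W}[1]$.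

We reduce from \emph{binary constraint satisfaction} (CSP) in the following form. An instance consists of a simple graph $F$ with vertex set $I$, without isolated vertices and with $q\ge1$ edges; an integer $p\ge2$; and for each edge $e=\{i,j\}$ of $F$ a relation $R_e$, whose elements $\tau$ are pairs of values $\tau_i,\tau_j\in\{0,\dots,p-1\}$. The instance is \emph{satisfiable} if there is a map $\varphi\colon I\to\{0,\dots,p-1\}$ such that for every edge $e=\{i,j\}$ the pair $\tau$ with $\tau_i=\varphi(i)$ and $\tau_j=\varphi(j)$ lies in $R_e$. The relations are given as $p\times p$ tables, so polynomial time means time polynomial in $p$ and $q$.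

\begin{theorem}\label{thm:main}
For every fixed integer $t\ge25$ one can construct in polynomial time, from a CSP instance with $q$ edges, a graph $G$ with rational lengths of polynomially many bits, a vertex $v$ and a radius $r^*$ such that, with $h=(t+14)q+1$:
\begin{itemize}
\item[(1)] the CSP instance is satisfiable if and only if $\operatorname{hd}(G)\le h$, if and only if $h_{r^*}(v)\le h$;
\item[(2)] in every case $\operatorname{hd}(G)\le(t+37)q+2\le h+24q$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:main}
Consider the problem of deciding, given $G$ and $h$, whether $\operatorname{hd}(G)\le h$.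
\begin{itemize}
\item[(a)] It is $\mathrm{W}[1]$-hard parameterized by $h$.
\item[(b)] Under ETH it has no algorithm with running time $f(h)\,n^{o(h/\log h)}$. It has an algorithm with running time $n^{O(h)}$.
\item[(c)] For every $\varepsilon>0$, parts (a) and (b) remain true on inputs promised to satisfy $\operatorname{hd}(G)\le(1+\varepsilon)h$; they hold likewise for $r$-HD at one given radius, that is, for deciding on such inputs whether $h_r(G)\le h$ for a given $r$, parameterized by $h$.
\item[(d)] All of this holds even if all shortest paths of $G$ are unique.
\end{itemize}
\end{corollary}

By (a), the question above has a negative answer unless $\mathrm{FPT}=\mathrm{W}[1]$; ETH is used only for the lower bound in (b), and no other assumption is used. Lengths are given in binary, and the construction uses lengths exponential in $p^2$. Nothing is claimed for polynomially bounded lengths.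

Section~\ref{sec:prelim} recalls the background and Section~\ref{sec:idea} shows the gadgets in miniature. The graph $G$ is defined in Section~\ref{sec:construction} and its shortest paths are described in Section~\ref{sec:paths}. Section~\ref{sec:critical} treats the center $v$ at radii near $r^*$, where the CSP instance is encoded, and Section~\ref{sec:other} treats all other centers and radii. Section~\ref{sec:proofs} assembles the proofs.

\section{Background}\label{sec:prelim}

\subsection{Parameterized complexity and the source problem}

A parameterized problem has instances $(x,k)$ with an integer parameter $k$. It is \emph{fixed-parameter tractable}, or in $\mathrm{FPT}$, if it can be decided in time $f(k)|x|^{O(1)}$ for a computable function $f$. A \emph{parameterized reduction} maps $(x,k)$ in time $f(k)|x|^{O(1)}$ to an equivalent instance $(x',k')$ with $k'\le g(k)$, where $f$ and $g$ are computable. The class $\mathrm{W}[1]$ consists of the problems that have a parameterized reduction to Clique parameterized by the clique size, and a problem is $\mathrm{W}[1]$-hard if every problem of $\mathrm{W}[1]$ has a parameterized reduction to it. A $\mathrm{W}[1]$-hard problem is not in $\mathrm{FPT}$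 unless $\mathrm{FPT}=\mathrm{W}[1]$. The \emph{Exponential Time Hypothesis} (ETH) asserts that for some $\delta>0$, 3-SAT on $\nu$ variables cannot be solved in time $O(2^{\delta\nu})$. A running time $f(k)\,n^{o(k/\log k)}$ means a bound $f(k)\,n^{g(k)}$ with $g(k)=o(k/\log k)$.

In \emph{Partitioned Subgraph Isomorphism} one is given a pattern graph $F$ on the vertex set $I$ and a host graph whose vertices are partitioned into classes $V_i$, $i\in I$, and one asks for vertices $\varphi(i)\in V_i$ such that $\varphi(i)\varphi(j)$ is a host edge for every edge $\{i,j\}$ of $F$. An isolated vertex of $F$ only asks that its class be nonempty and can be deleted. For a pattern without isolated vertices the problem is our CSP: let $p=\max(2,\max_i|V_i|)$, number the vertices of each class from $0$, and let $R_{\{i,j\}}$ list the host edges between $V_i$ and $V_j$. The unused values occur in no pair, so no solution uses them. We need two hardness results.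
\begin{itemize}
\item The case $F=K_k$ is Multicolored Clique, which is $\mathrm{W}[1]$-hard parameterized by $k$~\cite{FHRV}.
\item Unless ETH fails, Partitioned Subgraph Isomorphism, and hence the CSP, has no algorithm with running time $f(F)\,p^{o(q/\log q)}$, where $q$ is the number of edges of $F$~\cite[Cor.~6.3]{Marx}.
\end{itemize}

\subsection{Two elementary facts}

\begin{lemma}\label{lem:path}
If $G$ is a path with arbitrary positive lengths, then $h_r(u)\le7$ for all $u$ and $r$.
\end{lemma}

\begin{proof}
A member of $\mathcal F_r(u)$ has length at most $2r$ and has a vertex within $2r$ of $u$, so it lies in the segment of vertices within $4r$ of $u$, which has length at most $8r$. Draw $G$ from left to right. Choose a member whose right end $x$ is leftmost, put $x$ into $H$, discard all members that contain $x$, and repeat. A member that survives the step does not contain $x$ and does not end to the left of $x$, so it lies strictly to the right of $x$. The chosen members are therefore pairwise disjoint. Each has length greater than $r$ and their total length is at most $8r$, so there are at most $7$ of them, and $|H|\le7$.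
\end{proof}

\begin{lemma}\label{lem:xp}
Whether $\operatorname{hd}(G)\le h$ can be decided in time $n^{O(h)}$.
\end{lemma}

\begin{proof}
A shortest path $\gamma$ with ends $x,x'$ belongs to $\mathcal F_r(u)$ if and only if $r<d(x,x')$, $r\ge d(x,x')/2$, and $r\ge d(u,z)/2$ for some vertex $z$ of $\gamma$. Call a number \emph{critical} if it is positive and equals a distance or half a distance in $G$. Each of the three conditions has a constant truth value on every interval $[a,a')$ between consecutive critical numbers, and all families are empty when $r$ is below the smallest critical number or at least the largest one. So only the $O(n^2)$ critical radii need to be examined, and for each of them we use the $n^{O(h)}$ algorithm for $r$-HD. Explicitly, for each $u$ we try all sets $H$ of at most $h$ vertices. The set $H$ misses a member of $\mathcal F_r(u)$ if and only if there are $x,x',z\notin H$ with $r<d(x,x')\le2r$, $d(u,z)\le2r$ and $d_{G-H}(x,z)+d_{G-H}(z,x')=d(x,x')$, because an $x$--$x'$ walk of length $d(x,x')$ is a shortest path.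
\end{proof}

\section{The gadgets in miniature}\label{sec:idea}

Fix a large integer $L$ and think of a radius $r$ slightly above $L$, so that a path of integer length must be hit only if its length is at least $L+1$. The budget $h$ will be tight: disjoint parts of the graph each require a known number of vertices of the hitting set $H$, and these numbers add up to $h$.

\subsection{Numbers and comparisons}

A \emph{line} is a path $\ell_0,\dots,\ell_{2N}$ with unit edges. If $H$ contains exactly one vertex $\ell_y$ of the line, with $1\le y\le 2N-1$, then the line stores the number $y$. Two such numbers are compared by a single edge. Take $N=2$ and join $\ell_0$ to $\ell'_4$ by an edge of length $L-2$. The path from $\ell_a$ down to $\ell_0$, across the edge and down from $\ell'_4$ to $\ell'_b$ has length $a+(L-2)+(4-b)$. If the lines store $y$ and $y'$, the longest such path that avoids $H$ has $a=y-1$ and $b=y'+1$, and its length is $L+y-y'$. It escapes the obligation to be hit exactly when $y\le y'$. Shortening the edge by $s$ turns the condition into $y\le y'+s$.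

\subsection{Selecting a key}

Again let $N=2$. Take lines $A$ and $B$, an edge $A_4B_0$ of length $D$, and four further vertices, called objects: $a_0,a_1$ attached to $A_2,A_4$, and $b_0,b_1$ attached to $B_0,B_2$. Suppose that the two paths
\[
\Pi_0=a_0A_2A_3A_4B_0b_0,\qquad \Pi_1=a_1A_4B_0B_1B_2b_1
\]
must be hit, and that comparisons force $1\le y_A<y_B\le3$. For $(y_A,y_B)=(1,2)$ the line vertices miss exactly $\Pi_0$, for $(2,3)$ exactly $\Pi_1$, and for $(1,3)$ both. So one further vertex of $H$, an object, is always needed, and if only one is available then the lines \emph{select} a key $\kappa\in\{0,1\}$, namely the one with $y_A\le2\kappa+1\le y_B$. To express a constraint, build one such gadget for each end of an edge $e$ of $F$, identify a $b$-object of the first with a $b$-object of the second for each allowed pair, and grant one object to the two gadgets together. The object must serve both, so the two selected keys encode a pair in $R_e$.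

The gadget has a defect. The set $\{A_2,B_3,b_1\}$, which selects $\kappa=1$, misses the path $a_1A_4B_0b_0$, so this path must not be a shortest path. We add detours through \emph{hubs}, vertices that will be in $H$ anyway. Let $\lambda(z)$ be the length of the edge from the object $z$ to its line. A plain detour joins $a_\kappa$ to a hub $P$ and $b_\kappa$ to a hub $Q$ by edges of length $\lambda$, with $|PQ|=D+3$. A tilted detour joins $a_\kappa$ to $\tilde P$ with length $\lambda(a_\kappa)+4(2-\kappa)$ and $b_\kappa$ to $\tilde Q$ with length $\lambda(b_\kappa)+4\kappa$, with $|\tilde P\tilde Q|=D-5$. After subtracting $\lambda(a_\kappa)+\lambda(b_{\kappa'})$, the three routes from $a_\kappa$ to $b_{\kappa'}$ have the following lengths.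
\[
\begin{array}{c|cccc}
(\kappa,\kappa') & (0,0)&(1,1)&(0,1)&(1,0)\\\hline
\text{along } A \text{ and } B & D+2&D+2&D+4&D\\
\text{plain} & D+3&D+3&D+3&D+3\\
\text{tilted} & D+3&D+3&D+7&D-1
\end{array}
\]
The route along the lines wins exactly when $\kappa=\kappa'$.

\subsection{Hiding the objects from small scales}

The objects are what threatens the highway dimension at small radii. Attach pendant vertices $z_1,\dots,z_N$ to distinct vertices of a line $\ell_0,\dots,\ell_{2N}$. If all pendant edges have the same length $\lambda\ge2N$, they are $N$ disjoint members of $\mathcal F_{\lambda/2}(\ell_0)$, and the highway dimension is at least $N$. Now let the edge at $z_j$ have length $M4^j$ with $M=1000N$. For $r<M$ no pendant edge lies on a path of length at most $2r$, and Lemma~\ref{lem:path} gives $h_r\le7$. For $r\ge M$ a path of length in $(r,2r]$ has at most two pendant edges and at most $2N$ unit edges, so it has a pendant edge of length in $(r/4,2r]$; there are at most two such edges, so $h_r\le2$. The order in which the $z_j$ are attached plays no role. This is what allows one object to be attached to two lines at unrelated positions, as the identification of $b$-objects requires.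

\subsection{Visibility and padding}

Two problems remain. First, with objects of very different $\lambda$ some unwanted paths are both long and shortest, for instance $A_4B_0b_0$. They are excluded through the ball: a central vertex puts a chosen set $U$ of \emph{visible} vertices just inside $\operatorname{Ball}(v,2r)$ and all other gadget vertices just outside, so only paths that meet $U$ count. The $a$-objects are visible; the lines $A$, $B$ and the $b$-objects are not. A comparison between two invisible lines would not be enforced, so every comparison is routed through a third, visible line $C$. Second, at other centers and radii we only have a crude bound, about $37q$, on the cost of the gadgets, while the tight budget for them is $14q+1$. Example~\ref{ex:small}(c) closes this gap: $m=tq$ pad edges around $v$ use up $m$ vertices at the center $v$ in a narrow window of radii, and leave these $m$ vertices free everywhere else.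

\section{The construction}\label{sec:construction}

Fix $t\ge25$ and a CSP instance. The parameters are
\[
N=2p^2,\quad M=1000N,\quad W=M4^N,\quad Z=M4^{3N},\quad L=1000Z,\quad \sigma=600Z,
\]
\[
D=L-W-4N,\qquad r^*=L+\tfrac14,\qquad m=tq,\qquad h=m+14q+1 .
\]
They form a hierarchy $N\ll M\ll W\ll Z\ll L$: lines have length $2N$, the $a$-objects live at scales from $4M$ to $W$, the $b$-objects at scales from $4W$ to $Z$, and the edges between gadgets have length just below $L$. Note that $N\ge8$ because $p\ge2$.

A \emph{flag} is a pair $f=(e,i)$ of an edge $e$ of $F$ and an end $i\in e$; there are $2q$ flags. For each vertex $i$ of degree at least $2$ in $F$ fix a cyclic order of the edges at $i$, and let the \emph{successor} of $f=(e,i)$ be $f^+=(e',i)$, where $e'\ne e$ follows $e$ in this order. For $e=\{i,j\}$ and $\tau\in R_e$ define the \emph{keys}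
\[
\kappa_i(\tau)=2p\,\tau_i+\tau_j,\qquad \kappa_j(\tau)=2p\,\tau_j+\tau_i .
\]
Both maps are injective, with values in $[0,N-p-1]$. The low digit makes the key determine the whole pair; the factor $2p$ leaves a gap wide enough for a comparison with slack to see only the high digit.

\paragraph{Gadget vertices.}
\begin{itemize}
\item For each flag $f$: three lines $A^f,B^f,C^f$, each a path $\ell_0,\dots,\ell_{2N}$; \emph{objects} $a^f_\kappa$ for $0\le\kappa<N$, of \emph{scale} $\lambda(a^f_\kappa)=M4^{\kappa+1}\in[4M,W]$; a \emph{plain hub} $P^f$; and \emph{tilted hubs} $\tilde P^f,\tilde Q^f$.
\item For each edge $e=\{i,j\}$: a plain hub $Q^e$ and a set $O_e$ of objects $b^{(e,i)}_\kappa,b^{(e,j)}_\kappa$ for $0\le\kappa<N$, where for each $\tau\in R_e$ the objects $b^{(e,i)}_{\kappa_i(\tau)}$ and $b^{(e,j)}_{\kappa_j(\tau)}$ are identified, and nothing else is. Since the keys are injective, the objects $b^f_0,\dots,b^f_{N-1}$ of one flag stay distinct. Number $O_e$ arbitrarily as $o_1,o_2,\dots$; then $|O_e|\le2N$, and the scales $\lambda(o_a)=M4^{N+a}$ lie in $[4W,Z]$.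
\item For each line $\ell$: two \emph{anchors} $\omega_\ell,\omega'_\ell$.
\end{itemize}
Let $X$ be the set of all these vertices. There are $6q$ lines, $7q$ hubs and $12q$ anchors.

\paragraph{Short edges.} These are the unit edges of the lines and, for each flag $f=(e,i)$ and $0\le\kappa<N$, the edges
\[
\begin{array}{lll}
|a^f_\kappa A^f_{2\kappa+2}|=\lambda(a^f_\kappa), & |a^f_\kappa P^f|=\lambda(a^f_\kappa), & |a^f_\kappa\tilde P^f|=\lambda(a^f_\kappa)+4(N-\kappa),\\[2pt]
|b^f_\kappa B^f_{2\kappa}|=\lambda(b^f_\kappa), & |b^f_\kappa Q^e|=\lambda(b^f_\kappa), & |b^f_\kappa\tilde Q^f|=\lambda(b^f_\kappa)+4\kappa .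
\end{array}
\]
An identified object has one edge to $Q^e$ and edges to both lines and both tilted hubs.

\paragraph{Long edges.} For each flag $f=(e,i)$ there are the \emph{clause edge} $A^f_{2N}B^f_0$ of length $D$ and the \emph{hub edges} $P^fQ^e$ of length $D+2N-1$ and $\tilde P^f\tilde Q^f$ of length $D-2N-1$. A \emph{comparator} is a triple $(\ell,\ell',s)$ from the table below; it contributes the \emph{comparator edge} $\ell_0\ell'_{2N}$ of length $L-2N+2-s$ and a \emph{shield edge} that is shorter by exactly $1$. Type (iii) exists only when $i$ has degree at least $2$.
\[
\begin{array}{c|ccc|cc}
\text{type}&\ell&\ell'&s&\text{comparator edge}&\text{shield edge}\\\hline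
\text{(i)}&A^f&C^f&0&A^f_0C^f_{2N}&C^f_{2N}P^f\\
\text{(ii)}&C^f&B^f&-1&C^f_0B^f_{2N}&C^f_0Q^e\\
\text{(iii)}&B^f&C^{f^+}&2p-1&B^f_0C^{f^+}_{2N}&C^{f^+}_{2N}Q^e
\end{array}
\]
Finally, each anchor $\omega\in\{\omega_\ell,\omega'_\ell\}$ has an \emph{anchor edge} $\omega\ell_1$ of length $L-2N+3$, and if $\ell=A^f$ or $\ell=B^f$ also a shield edge $\omega P^f$ or $\omega Q^e$, respectively, of length $L-2N+2$. Figure~\ref{fig:flag} shows part of the gadget of one flag.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1,font=\small]
\draw (0,0)--(2.4,0) (8,0)--(10,0) (3,1.4)--(7,1.4);
\draw[very thick] (1.6,-1.6)--(2.4,0)--(4,0) (6,0)--(8,0)--(8.4,-1.6);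
\draw[very thick,dashed] (4,0)--(6,0);
\draw[dashed] (0,0)--(3,1.4) (7,1.4)--(10,0) (3.6,-1.1)--(6.4,-1.1) (3.6,-2.2)--(6.4,-2.2);
\draw (3.6,-1.1)--(1.6,-1.6)--(3.6,-2.2) (6.4,-1.1)--(8.4,-1.6)--(6.4,-2.2);
\fill (0,0) circle (1.5pt) node[below]{$A_0$} (2.4,0) circle (1.5pt) node[above]{$A_{2\kappa+2}$}
 (4,0) circle (1.5pt) node[above]{$A_{2N}$} (6,0) circle (1.5pt) node[above]{$B_0$}
 (8,0) circle (1.5pt) node[above]{$B_{2\kappa}$} (10,0) circle (1.5pt) node[below]{$B_{2N}$}
 (3,1.4) circle (1.5pt) node[above]{$C_{2N}$} (7,1.4) circle (1.5pt) node[above]{$C_0$}
 (1.6,-1.6) circle (1.5pt) node[left]{$a_\kappa$} (8.4,-1.6) circle (1.5pt) node[right]{$b_\kappa$}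
 (3.6,-1.1) circle (1.5pt) node[above]{$P$} (6.4,-1.1) circle (1.5pt) node[above]{$Q$}
 (3.6,-2.2) circle (1.5pt) node[below]{$\tilde P$} (6.4,-2.2) circle (1.5pt) node[below]{$\tilde Q$};
\end{tikzpicture}
\caption{The lines $A,B,C$ of one flag, one pair of objects $a_\kappa,b_\kappa$, and the four hubs adjacent to them. Short edges are solid and long edges are dashed. The thick path from $a_\kappa$ to $b_\kappa$ uses the clause edge $A_{2N}B_0$ and competes with the routes through $PQ$ and $\tilde P\tilde Q$. The edges $A_0C_{2N}$ and $C_0B_{2N}$ are the comparator edges of types (i) and (ii). Anchors, shield edges, comparators of type (iii) and everything outside the gadget are omitted.}\label{fig:flag}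
\end{figure}

\paragraph{The frame.} Let $U\subseteq X$, the set of \emph{visible} vertices, consist of all vertices of $C$-lines, all $a$-objects, all anchors and all hubs. A new vertex $c$ is joined to every vertex of $U$ by a \emph{star edge} of length $\sigma$. To $c$ and to each hub we attach a new \emph{leaf} by a \emph{leaf edge} of length $3L/2$. A new vertex $v$ is joined to $c$ by an edge of length $2L+\frac12-\sigma$. For $k=1,\dots,m$ there are new vertices $s_k,s'_k$, an edge $vs_k$ of length $3L/2$ and a \emph{pad edge} $s_ks'_k$ of length $L+\frac12$. This completes the definition of $G$.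

The leaves force $c$ and the hubs (or their leaves) into the hitting set at $v$, so that paths through them cost nothing further. The anchors force a vertex into the interior of each line; there are two of them so that an anchor cannot itself serve as the single chosen vertex. The role of the shields appears in Lemma~\ref{lem:comp}.

\paragraph{Clusters.} The \emph{clusters} are the components of $X$ under short edges. They are: for each flag $f$ the cluster $\mathcal A^f$ consisting of $A^f$, the objects $a^f_\kappa$ and the hubs $P^f,\tilde P^f$; for each $e=\{i,j\}$ the cluster $\mathcal B^e$ consisting of $B^{(e,i)},B^{(e,j)}$, $O_e$ and the hubs $Q^e,\tilde Q^{(e,i)},\tilde Q^{(e,j)}$; each $C$-line; and each single anchor. The lines and the hubs are called \emph{core pieces}. The following facts are read off from the definition.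
\begin{itemize}
\item[(F1)] An edge with both ends in $X$ is short or long, and a long edge joins two different clusters. Long edges have length in $[L-2W,L)$: the shortest is $L-W-6N-1$ and the longest $L-2N+3$. Every edge that is not short has length at least $\sigma$. All lengths are integers except those of $vc$ and the pad edges.
\item[(F2)] A short edge is a line edge or joins an object to a core piece of its cluster. An object $z$ has at most one edge to each core piece, the length of such an edge lies in $[\lambda(z),\lambda(z)+4N]$, and $\lambda(z)\ge4M$.
\item[(F3)] Each of $\mathcal A^f$ and $\mathcal B^e$ has exactly one plain hub. Every object $z$ is adjacent to the plain hub of its cluster, and its edges to the plain hub and to lines have length exactly $\lambda(z)$.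
\item[(F4)] A cluster has at most five core pieces, at most two of which are lines, and the scales of its objects are distinct numbers of the form $M4^a$.
\end{itemize}
The graph $G$ has $O(q(p^2+t))$ vertices, its lengths are multiples of $\frac12$ below $2L$ and so have $O(p^2)$ bits, and it is computed in polynomial time.

\section{Shortest paths in $G$}\label{sec:paths}

\subsection{Clusters and long edges}

The length $\sigma=600Z$ of the star edges is chosen so that a detour through $c$, which costs about $2\sigma$, is worse than one long edge and better than two. This reduces the study of long shortest paths in $X$ to one long edge at a time.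

\begin{lemma}\label{lem:global}
\begin{itemize}
\item[(a)] Two vertices of one cluster have distance at most $5Z$, and every shortest path between them uses only short edges.
\item[(b)] For $x\in X$ we have $d(x,c)\le\sigma+5Z$; moreover $d(x,c)=\sigma$ if $x\in U$ and $d(x,c)\ge\sigma+1$ if $x\notin U$.
\item[(c)] A shortest path with all vertices in $X$ has at most one long edge; if it has none, its length is at most $5Z$.
\item[(d)] Let $x,x'$ lie in different clusters that are joined by at least one long edge. Then every shortest $x$--$x'$ path lies in $X$ and contains exactly one long edge, which joins the two clusters. Hence $d(x,x')$ is the minimum of $d(x,g)+|gg'|+d(g',x')$ over the long edges $gg'$ joining the two clusters.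
\end{itemize}
\end{lemma}

\begin{proof}
(a) On a $C$-line distances are at most $2N$. In $\mathcal A^f$ and $\mathcal B^e$, using short edges only, a line vertex is within $2N+Z$ of an object, a hub is within $Z+4N$ of an object, and two objects are within $2Z$ of each other through the plain hub. So distances are at most $4Z+8N\le5Z$. This is less than $\sigma$, so by (F1) a shortest path uses only short edges.

(b) Every cluster contains a vertex of $U$, which gives the upper bound by (a). A path from $x$ to $c$ ends with a star edge, since $v$ and the leaf of $c$ can be reached from $X$ only through $c$. If $x\notin U$ the path has a further edge, of length at least $1$.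

(c) By (b) any two vertices of $X$ have distance at most $2\sigma+10Z=1210Z$, while two long edges have total length at least $2(L-2W)\ge1996Z$. A path in $X$ without long edges has its ends in one cluster, and (a) applies.

(d) By (a), $d(x,x')<5Z+L+5Z=1010Z$. A path through $c$ has length at least $2\sigma=1200Z$ by (b). So a shortest path avoids $c$; it then stays in $X$, since the only other vertices reachable from $X$ in $G-c$ are leaves, which have degree $1$. It has a long edge because its ends lie in different clusters, and only one by (c). The parts before and after this edge consist of short edges, so the edge joins the clusters of $x$ and $x'$.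
\end{proof}

Inside a cluster, lines are tiny compared with the edges at objects.

\begin{lemma}\label{lem:local}
\begin{itemize}
\item[(a)] The unique shortest path between two vertices of a line runs along the line.
\item[(b)] Two vertices in different core pieces of one cluster have distance at least $8M$.
\item[(c)] If an object $z$ has an edge to a vertex $x$ of a core piece $K$, then the unique shortest path from $z$ to any vertex $x'$ of $K$ is the edge $zx$ followed by the path from $x$ to $x'$ in $K$.
\end{itemize}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:global}(a) only paths of short edges matter. By (F2), such a path that starts in a core piece, leaves it and ends in a core piece has an object as an inner vertex, and the two edges at this object have total length at least $8M$. This proves (b), and also (a) since $8M>2N$. For (c), the path described has length at most $\lambda(z)+4N+2N$. A path of short edges from $z$ to $x'$ that contains no second object stays in the core piece that its first edge enters; this piece is $K$, so the first edge is $zx$ and the path is the one described. A path that contains a second object has a first edge of length at least $\lambda(z)$ and two other edges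 at the second object, so its length is at least $\lambda(z)+8M>\lambda(z)+6N$.
\end{proof}

\subsection{Free paths}

Call a path \emph{free} if all its vertices lie in $X$ and none of them is a hub. These are the paths that a hitting set containing $c$, the hubs and the $s_k$ still has to deal with. A long edge on a free path has no hub as an end, so it is a comparator edge, an anchor edge or a clause edge. We describe the free shortest paths through each.

A comparator is meant to see only its two lines. Without the shield of type (i), the shortest path from $C_{2N}$ to $a_\kappa$ would cross the comparator edge, run along $A$ and leave it at $A_{2\kappa+2}$; this path is longer than $L$, it is visible, and for small $\kappa$ it passes below the chosen vertex of $A$. The shield offers a strictly shorter way to every object, and no shorter way to any vertex of the line.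

\begin{lemma}\label{lem:comp}
\begin{itemize}
\item[(a)] Let $(\ell,\ell',s)$ be a comparator and $0\le y,y'\le2N$. The path
\[
\Pi(y,y')=\ell_y\cdots\ell_0\,\ell'_{2N}\cdots\ell'_{y'}
\]
is the unique shortest path between its ends and has length $L+2-s+y-y'$. Every free shortest path that contains the edge $\ell_0\ell'_{2N}$ is some $\Pi(y,y')$.
\item[(b)] Let $\omega$ be an anchor of the line $\ell$ and $0\le y\le 2N$. The path consisting of the edge $\omega\ell_1$ and the segment of $\ell$ from $\ell_1$ to $\ell_y$ is the unique shortest path between its ends and has length $L-2N+3+|y-1|$. Every free shortest path that contains the edge $\omega\ell_1$ has this form.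
\end{itemize}
\end{lemma}

\begin{proof}
The lengths are sums of edge lengths: in (a), $y+(L-2N+2-s)+(2N-y')$. For an anchor of a $C$-line, the anchor edge is the only long edge between the two clusters and the second cluster is the line itself, so (b) follows from Lemmas~\ref{lem:global}(c),(d) and~\ref{lem:local}(a). All other cases have a common form. The edge in question is $xg$, where $x$ is an end of a $C$-line or an anchor, and $g$ lies on a line $K$ that is an $A$-line or a $B$-line. The shield is $x\pi$, where $\pi$ is the plain hub of the cluster of $K$, and $|x\pi|=|xg|-1$.

These are the only two long edges between the two clusters. An anchor has no other long edge. The long edges from $C^f$, $f=(e,i)$, to clusters other than anchors go to $\mathcal A^f$ (type (i)), to $\mathcal B^e$ (type (ii)) and, if $f=\bar f^{\,+}$ with $\bar f=(\bar e,i)$, to $\mathcal B^{\bar e}$ (type (iii)). The flag $\bar f$ is unique and $\bar e\neq e$, so the three clusters are different. This is why type (iii) is restricted to vertices of degree at least $2$.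

Let $x'$ be in the cluster of $x$ and $g'\in K$. By Lemma~\ref{lem:global}(d) a shortest $x'$--$g'$ path uses $xg$ or $x\pi$. The best route through $xg$ has length at most $d(x',x)+|xg|+2N$. A route through $x\pi$ has length at least $d(x',x)+|xg|-1+8M$ by Lemma~\ref{lem:local}(b), which is larger. So every shortest path uses $xg$, and by Lemma~\ref{lem:local}(a) its remaining parts run along the lines. This proves uniqueness.

Let $\gamma$ be a free shortest path through $xg$. By Lemma~\ref{lem:global}(c) all its other edges are short, so it consists of a part in the cluster of $x$, which is a segment of the $C$-line ending at $x$ or the anchor alone, the edge $xg$, and a hub-free part in the cluster of $K$ that starts at $g$. If the last part leaves $K$, it first steps from $K$ to an object $z$, and by (F3) the subpath of $\gamma$ from $x$ to $z$ has length at least $|xg|+\lambda(z)$. The path $x\pi z$ has length $|xg|-1+\lambda(z)$, a contradiction. So the last part is a segment of $K$ starting at $g$.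
\end{proof}

For clause edges, $D$ is small enough that a path from an $a$-object which ends on the $B$-line is shorter than $L$, and the scales of the $b$-objects are large enough that a path which reaches one of them is longer than $L$.

\begin{lemma}\label{lem:clause}
Let $f=(e,i)$ be a flag, and omit the superscript $f$ on lines and objects. For $0\le\kappa<N$ the path
\[
\Pi^f_\kappa=a_\kappa\,A_{2\kappa+2}\cdots A_{2N}\,B_0\cdots B_{2\kappa}\,b_\kappa
\]
is the unique shortest path between its ends, and $L+1\le|\Pi^f_\kappa|\le L+2Z$. Every free shortest path that contains the clause edge $A_{2N}B_0$ and meets $U$ has length at most $L$ or contains some $\Pi^f_\kappa$.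
\end{lemma}

\begin{proof}
The clusters $\mathcal A^f$ and $\mathcal B^e$ are joined by exactly three long edges: $A_{2N}B_0$, $P^fQ^e$ and $\tilde P^f\tilde Q^f$. Consider $a_\kappa$ and $b_{\kappa'}$ and put $\Delta=\kappa'-\kappa$ and $E_0=\lambda(a_\kappa)+\lambda(b_{\kappa'})+D+2N-2$. By Lemma~\ref{lem:local}(c) the best route through each long edge is unique, and after collecting $\lambda(a_\kappa)+\lambda(b_{\kappa'})$ in $E_0$ the lengths are:
\[
\begin{array}{lll}
A_{2N}B_0: & (2N-2\kappa-2)+D+2\kappa' & \text{gives } E_0+2\Delta,\\
P^fQ^e: & D+2N-1 & \text{gives } E_0+1,\\
\tilde P^f\tilde Q^f: & 4(N-\kappa)+(D-2N-1)+4\kappa' & \text{gives } E_0+1+4\Delta.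
\end{array}
\]
If $\Delta=0$ the first route, which is $\Pi^f_\kappa$, is strictly shortest, and Lemma~\ref{lem:global}(d) gives the first claim. If $\Delta\ge1$ then $1<2\Delta$, and if $\Delta\le-1$ then $1+4\Delta<2\Delta$; so for $\Delta\neq0$ no shortest path from $a_\kappa$ to $b_{\kappa'}$ uses the clause edge. Further $|\Pi^f_\kappa|=L+\lambda(a_\kappa)+\lambda(b_\kappa)-W-2N-2$. This is at least $L+3W-2N-2\ge L+1$ because $\lambda(b_\kappa)\ge4W$, and at most $L+W+Z\le L+2Z$.

Let $\gamma$ be a free shortest path through $A_{2N}B_0$ that meets $U$. Its other edges are short, so it lies in $\mathcal A^f\cup\mathcal B^e$, where the only vertices of $U$ other than hubs are the $a$-objects. The only neighbor of $a_\kappa$ that is neither a hub nor $c$ is $A_{2\kappa+2}$. So each $a$-object on $\gamma$ is an end of $\gamma$, there is exactly one, and $\gamma$ begins with $a_\kappa A_{2\kappa+2}\cdots A_{2N}B_0$. If $\gamma$ contains no object of $\mathcal B^e$, it stays on $B$ after $B_0$, and $|\gamma|\le W+(2N-2)+D+2N=L-2$. Otherwise its first object in $\mathcal B^e$ is adjacent to $B$, so it is some $b_{\kappa'}$, reached from $B_{2\kappa'}$. The subpath from $a_\kappa$ to $b_{\kappa'}$ is a shortest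 path that uses the clause edge, so $\kappa'=\kappa$ and the subpath is $\Pi^f_\kappa$.
\end{proof}

\subsection{Perturbations}

For Corollary~\ref{cor:main}(d) we shall change the lengths slightly to break ties. To avoid going through the argument twice, we prove the bounds of the next two sections for all small changes at once. A \emph{perturbation} of $G$ is a weighted graph $G'$ obtained by adding a nonnegative amount to the length of each edge, the total amount $\eta$ being less than $\frac1{1000}$. We write $|\gamma|'$, $d'$, $\operatorname{Ball}'$, $\mathcal F'_r$ and $h'_r$ for the notions taken in $G'$. The graph $G$ is the perturbation with $\eta=0$, and on a first reading one may take $G'=G$ throughout.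

\begin{lemma}\label{lem:perturb}
Let $G'$ be a perturbation of $G$. Then $|\gamma|\le|\gamma|'\le|\gamma|+\eta$ for every path $\gamma$, and $d\le d'\le d+\eta$. Every shortest path of $G'$ is a shortest path of $G$. A path that is the unique shortest path between its ends in $G$ has the same property in $G'$.
\end{lemma}

\begin{proof}
The inequalities follow from the definition. The edges of nonintegral length, $vc$ and the pad edges, are bridges of $G$, and two paths with the same ends contain the same bridges. By (F1) their lengths in $G$ differ by an integer. So if $\gamma$ joins $x$ to $x'$ and is not shortest in $G$, then $|\gamma|'\ge d(x,x')+1>d'(x,x')$, and $\gamma$ is not shortest in $G'$. The last claim follows, since every shortest path of $G'$ between the same ends is shortest in $G$.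
\end{proof}

Let $L^+$ be the largest length of a pad edge in $G'$, so $L+\frac12\le L^+<L+\frac12+\frac1{1000}$, and call $J=[r^*,L^+)$ the \emph{critical window}. For $G'=G$ it is $[L+\frac14,L+\frac12)$.

\section{The center $v$ in the critical window}\label{sec:critical}

Every path from $v$ to $X$ starts with the edge $vc$, so Lemma~\ref{lem:global}(b) gives
\begin{equation}\label{eq:visible}
d(v,x)=2L+\tfrac12\quad(x\in U),\qquad d(v,x)\ge2L+\tfrac32\quad(x\in X\setminus U).
\end{equation}
Thus in $G$ the ball $\operatorname{Ball}(v,2r)$ meets $X$ exactly in $U$ for $r\in J$. The left end $r^*$ of the window is the radius at which $U$ enters the ball, and the right end is the radius at which the pad edges become too short to count.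

\subsection{From a solution to a hitting set}

\begin{lemma}\label{lem:complete}
If the CSP instance is satisfiable, there is a set $H$ of $h$ vertices such that every shortest path of $G$ that avoids $H$ and has length greater than $L$ lies in $X\setminus U$. Consequently $h'_r(v)\le h$ for every perturbation $G'$ and every $r\in J$.
\end{lemma}

\begin{proof}
Let $\varphi$ be a solution and let $\tau^e\in R_e$ be the pair that it assigns to $e$. For a flag $f=(e,i)$ put $\kappa_f=\kappa_i(\tau^e)$ and
\[
y_{A^f}=y_{C^f}=2\kappa_f+1,\qquad y_{B^f}=2\kappa_f+2 .
\]
Since $\kappa_f\le N-p-1$, all these numbers lie in $[1,2N-1]$. For $e=\{i,j\}$ let $z_e$ be the identified object $b^{(e,i)}_{\kappa_i(\tau^e)}=b^{(e,j)}_{\kappa_j(\tau^e)}$. Let $H$ consist of $s_1,\dots,s_m$, the vertex $c$, all hubs, the vertex $\ell_{y_\ell}$ of each line $\ell$, and all $z_e$. Then $|H|=m+1+7q+6q+q=h$.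

Every comparator $(\ell,\ell',s)$ satisfies $y_\ell\le y_{\ell'}+s$. For types (i) and (ii) equality holds. For type (iii) at the vertex $i$ write $\kappa_f=2p\alpha+\beta$ and $\kappa_{f^+}=2p\alpha+\beta'$ with the same $\alpha=\varphi(i)$; the inequality $4p\alpha+2\beta+2\le4p\alpha+2\beta'+1+(2p-1)$ is equivalent to $\beta-\beta'\le p-1$, which holds.

Let $\gamma$ be a shortest path of $G$ with $|\gamma|>L$ that avoids $H$. All neighbors of $v$, of the $s'_k$ and of the leaves are in $H$, and $\gamma$ has an edge, so $\gamma$ contains none of these vertices; hence $\gamma$ is free. Since $|\gamma|>5Z$, it has exactly one long edge by Lemma~\ref{lem:global}(c).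

If this is the edge of a comparator $(\ell,\ell',s)$, then $\gamma=\Pi(y,y')$ by Lemma~\ref{lem:comp}(a). Avoiding $H$ means $y\le y_\ell-1$ and $y'\ge y_{\ell'}+1$, so $|\gamma|\le L+y_\ell-y_{\ell'}-s\le L$, a contradiction.

If it is an anchor edge $\omega\ell_1$, then $\gamma$ ends at some $\ell_y$ by Lemma~\ref{lem:comp}(b). Either $y=0$ or $1\le y\le y_\ell-1\le2N-2$. In both cases $|y-1|\le2N-3$ and $|\gamma|\le L$, a contradiction.

So it is the clause edge of a flag $f=(e,i)$; write $\kappa=\kappa_f$. If $\gamma$ meets $U$, it contains some $\Pi^f_{\kappa'}$ by Lemma~\ref{lem:clause}. For $\kappa'<\kappa$ this path contains $A^f_{2\kappa+1}$, as $2\kappa'+2\le2\kappa+1$. For $\kappa'>\kappa$ it contains $B^f_{2\kappa+2}$, as $2\kappa+2\le2\kappa'$. For $\kappa'=\kappa$ it contains $z_e$. Each case contradicts the choice of $\gamma$, so $\gamma$ lies in $X\setminus U$.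

Now let $r\in J$ and $\gamma\in\mathcal F'_r(v)$. By Lemma~\ref{lem:perturb}, $\gamma$ is shortest in $G$ and $|\gamma|>r^*-\eta>L$. Since $2r<2L^+<2L+\frac32$ and $d'\ge d$, the ball $\operatorname{Ball}'(v,2r)$ is disjoint from $X\setminus U$ by \eqref{eq:visible}. As $\gamma$ meets this ball, it does not lie in $X\setminus U$, so $H$ hits it.
\end{proof}

\begin{remark}
The exception in the lemma is real, and it is the reason why $A$-lines, $B$-lines and $b$-objects are kept out of $U$. For $\kappa'<\kappa_f$ the path $A^f_{2N}B^f_0\cdots B^f_{2\kappa'}b^f_{\kappa'}$ avoids $H$ and has length at least $D+4W>L$. It is a shortest path: its length is below $D+2N+\lambda(b^f_{\kappa'})$, while a route through a hub edge costs at least $8M+(D-2N-1)+\lambda(b^f_{\kappa'})$ by Lemma~\ref{lem:local}(b).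
\end{remark}

\subsection{From a hitting set to a solution}

Let $\mathcal M$ be the family of the following paths:
\begin{itemize}
\item[(M1)] the pad edges and the leaf edges;
\item[(M2)] for each line $\ell$ and each of its anchors $\omega$, the path $\omega\,\ell_1\cdots\ell_{2N-1}$, of length $L+1$;
\item[(M3)] for each comparator, the paths $\Pi(y,y')$ of length at least $L+1$;
\item[(M4)] the paths $\Pi^f_\kappa$ for all flags $f$ and $0\le\kappa<N$.
\end{itemize}

\begin{lemma}\label{lem:must}
For every perturbation $G'$ the radius $r^*+\eta$ lies in $J$, and $\mathcal M\subseteq\mathcal F'_{r^*+\eta}(v)$.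
\end{lemma}

\begin{proof}
We have $r^*\le r^*+\eta<L+\frac12\le L^+$. Each path of $\mathcal M$ is the unique shortest path of $G$ between its ends: those in (M1) are bridges, and the others are covered by Lemmas~\ref{lem:comp} and~\ref{lem:clause}. So it is a shortest path of $G'$ by Lemma~\ref{lem:perturb}. Its length in $G$ lies in $[L+\frac12,\frac32L]$, since the paths in (M3) have length at most $L+3+2N$ and those in (M4) at most $L+2Z$. Its length in $G'$ therefore lies in $(r^*+\eta,2r^*+2\eta]$. Finally it contains a vertex $x$ with $d(v,x)\le2L+\frac12$, and then $d'(v,x)\le2r^*+\eta$: take $s_k$, $c$ or a hub in (M1), the anchor in (M2), a vertex of the $C$-line in (M3), and $a^f_\kappa$ in (M4), and use \eqref{eq:visible}.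
\end{proof}

\begin{lemma}\label{lem:sound}
If a set $H$ with $|H|\le h$ hits every path of $\mathcal M$, then the CSP instance is satisfiable.
\end{lemma}

\begin{proof}
We count the vertices that $H$ must spend on disjoint parts of $G$, find that the count is exactly $h$, and read a solution off the resulting equalities.

\emph{Frame.} The paths in (M1) are $m+1+7q$ disjoint pairs of vertices, and $H$ meets each.

\emph{Lines.} For a line $\ell$ let $S_\ell=V(\ell)\cup\{\omega_\ell,\omega'_\ell\}$. By (M2), $H$ meets $S_\ell$. Call $\ell$ \emph{tight} if $|H\cap S_\ell|=1$. The single vertex then lies on both paths (M2) of $\ell$, so it is $\ell_{y_\ell}$ with $1\le y_\ell\le2N-1$.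

\emph{Comparators.} If both lines of a comparator $(\ell,\ell',s)$ are tight, then $H$ misses $\Pi(y_\ell-1,y_{\ell'}+1)$. This path is therefore not in (M3), so its integer length $L+y_\ell-y_{\ell'}-s$ is at most $L$; that is, $y_\ell\le y_{\ell'}+s$.

\emph{Flags.} Let the three lines $A,B,C$ of a flag $f$ be tight. The comparators of types (i) and (ii) give $y_A\le y_C\le y_B-1$. We claim:
\begin{equation}\label{eq:star}
\begin{array}{l}
\text{$[y_A,y_B]$ contains an odd number $2\kappa+1$; for each such $\kappa$ we have}\\
\text{$0\le\kappa<N$, and $H$ contains $a^f_\kappa$ or $b^f_\kappa$.}
\end{array}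
\end{equation}
Indeed, $[y_A,y_B]\subseteq[1,2N-1]$ contains two consecutive integers. If $y_A\le2\kappa+1\le y_B$, then $A_{y_A}$ is not among $A_{2\kappa+2},\dots,A_{2N}$ and $B_{y_B}$ is not among $B_0,\dots,B_{2\kappa}$, so $H$ can hit $\Pi^f_\kappa$ only at an end.

\emph{Edges of $F$.} For $e=\{i,j\}$ let $Y_e$ be the union of the six sets $S_\ell$ for the lines of the two flags of $e$, the $a$-objects of these flags, and $O_e$. If $H$ contains an object of $Y_e$, then $|H\cap Y_e|\ge6+1$. If it contains none, then by \eqref{eq:star} each of the two flags has a line that is not tight, and $|H\cap Y_e|\ge8$. So $|H\cap Y_e|\ge7$, with equality only if all six lines are tight and $H$ contains exactly one object $z_e$ of $Y_e$. The sets $Y_e$ are disjoint from each other and from the pairs in (M1), so $|H|\ge m+1+7q+7q=h$. Hence equality holds for every $e$: all lines of $G$ are tight, and each $Y_e$ has a unique object $z_e$ in $H$.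

\emph{Decoding.} Apply \eqref{eq:star} to both flags of $e=\{i,j\}$. There are $\kappa,\kappa'$ such that $z_e$ lies in both $\{a^{(e,i)}_\kappa,b^{(e,i)}_\kappa\}$ and $\{a^{(e,j)}_{\kappa'},b^{(e,j)}_{\kappa'}\}$. An $a$-object belongs to one flag only, so $z_e=b^{(e,i)}_\kappa=b^{(e,j)}_{\kappa'}$, and there is $\tau^e\in R_e$ with $\kappa=\kappa_i(\tau^e)$ and $\kappa'=\kappa_j(\tau^e)$. For $f=(e,i)$ put $\kappa_f=\kappa_i(\tau^e)$. Different $\kappa$ give different objects of the flag $f$, so by \eqref{eq:star} the number $2\kappa_f+1$ is the only odd number in $[y_{A^f},y_{B^f}]$. Therefore $2\kappa_f+1\le y_{B^f}\le2\kappa_f+2$, and $y_{C^f}\le y_{B^f}-1\le2\kappa_f+1$.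

\emph{Consistency.} Let $i$ have degree at least $2$, let $f=(e,i)$ and $f^+=(e',i)$, and write $\kappa_f=2p\alpha+\beta$ and $\kappa_{f^+}=2p\alpha'+\beta'$, where $\alpha=\tau^e_i$, $\alpha'=\tau^{e'}_i$ and $\beta,\beta'\in[0,p-1]$. The comparator of type (iii) gives
\[
4p\alpha+2\beta+1\le y_{B^f}\le y_{C^{f^+}}+2p-1\le4p\alpha'+2\beta'+2p .
\]
Thus $4p(\alpha-\alpha')\le2(p-1)+2p-1<4p$, and $\alpha\le\alpha'$. Going once around the cyclic order at $i$ shows that $\tau^e_i$ is the same for all edges $e$ at $i$; call this value $\varphi(i)$. If $i$ has degree $1$, let $\varphi(i)=\tau^e_i$ for its edge $e$. Since $F$ has no isolated vertices, $\varphi$ is defined on all of $I$, and it assigns to each $e$ the pair $\tau^e\in R_e$.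
\end{proof}

\section{All other centers and radii}\label{sec:other}

Outside the critical pair of center and window, the bound must hold whether or not the CSP instance is satisfiable. At large radii every relevant path has an edge that is not short, and apart from the pad edges these edges are covered by $O(q)$ vertices. At small radii everything happens in one cluster, and the argument is the one for pendant edges in Section~\ref{sec:idea}. We make no attempt to optimize the constants.

\begin{lemma}\label{lem:other}
Let $G'$ be a perturbation of $G$, let $u$ be a vertex and $r>0$. If $u\neq v$ or $r\notin J$, then $h'_r(u)\le h$. If $r\in J$, then $h'_r(v)\le m+37q+2$.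
\end{lemma}

\begin{proof}
\emph{Large radii: $r\ge6Z$.} Let $K$ consist of $v$, $c$, the $7q$ hubs, the vertices $\ell_0,\ell_1,\ell_{2N}$ of the $6q$ lines, and the $12q$ anchors. Then $|K|=37q+2$, and $|K|+1\le39q+1\le h$. This is the only place where $t\ge25$ is used. Every edge that is neither short nor a pad edge has an end in $K$: clause and comparator edges end at ends of lines, anchor edges at anchors, hub and shield edges at hubs, star edges at $c$, leaf edges at $c$ or a hub, and the remaining edges at $v$.

Let $\gamma\in\mathcal F'_r(u)$ avoid $K$. If all its edges were short, then, being shortest in $G$, it would satisfy $|\gamma|'\le5Z+\eta<r$ by Lemma~\ref{lem:global}(c). So $\gamma$ contains a pad edge $s_ks'_k$, and since the only other edge at $s_k$ leads to $v\in K$, it is this edge alone. Hence $h'_r(u)$ is at most $|K|$ plus the number of pad edges in $\mathcal F'_r(u)$. This number is at most $m$, which proves the second claim. For the first claim there are three cases.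
\begin{itemize}
\item If $r\ge L^+$, no pad edge is longer than $r$, so $h'_r(u)\le|K|\le h$.
\item If $r<L^+$ and $u\neq v$, consider $k$ with $u\notin\{s_k,s'_k\}$. Every path from $u$ to $s_k$ or $s'_k$ passes through $v$, and every edge at $v$ has length at least $1400Z$. So both vertices are at distance at least $1400Z+1500Z>2L^+>2r$ from $u$. At most one pad edge meets $\operatorname{Ball}'(u,2r)$, and $h'_r(u)\le|K|+1\le h$.
\item If $r<r^*$ and $u=v$, then $2r<2L+\frac12$. By \eqref{eq:visible} and $d'\ge d$ the ball $\operatorname{Ball}'(v,2r)$ contains no vertex of $X$ and no leaf of a hub; it also misses the leaf of $c$ and the $s'_k$, which are at distance more than $2500Z$ from $v$. So it is contained in $\{v,c,s_1,\dots,s_m\}$. Every member of $\mathcal F'_r(v)$ meets the ball, so $h'_r(v)\le m+2\le h$.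
\end{itemize}

\emph{Small radii: $r<6Z$.} Now $2r<\sigma$, so by (F1) any path of length at most $2r$ in $G'$ has only short edges. This applies to a member $\gamma$ of $\mathcal F'_r(u)$ and to a shortest path from $u$ to the nearest vertex of $\gamma$. So either the family is empty, or $u\in X$ and all members lie in the cluster of $u$.

Suppose $r<M$. Edges at objects have length at least $4M>2r$, so both of these paths have only line edges. Hence all members of $\mathcal F'_r(u)$ are subpaths of a line $\ell$ that contains $u$, and each has a vertex within $2r$ of $u$ along $\ell$. Lemma~\ref{lem:path}, applied to $\ell$ with the lengths of $G'$, gives $h'_r(u)\le7\le h$.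

Suppose $r\ge M$. Let $T$ be the set of objects $z$ in the cluster of $u$ with $r/32<\lambda(z)\le2r$. The ratio of two such scales is less than $64=4^3$, so $|T|\le3$ by (F4). We show that $T$ hits $\mathcal F'_r(u)$. Let $\gamma$ be a member that avoids $T$. An object $z$ on $\gamma$ has an edge on $\gamma$, so $\lambda(z)\le|\gamma|'\le2r$, and therefore $\lambda(z)\le r/32$. Since $\gamma$ is shortest in $G$, it meets each line in one segment by Lemma~\ref{lem:local}(a), and it passes each hub at most once. Objects are pairwise nonadjacent, so between two consecutive objects $\gamma$ visits a core piece; with at most five core pieces there are at most six objects on $\gamma$. So $\gamma$ has at most twelve edges at objects and at most $2\cdot2N$ line edges, and by (F2)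
\[
|\gamma|'\le12\Bigl(\frac r{32}+4N\Bigr)+4N+\eta=\frac38r+52N+\eta<\frac38r+\frac{M}{10}<r ,
\]
a contradiction. Thus $h'_r(u)\le3\le h$.
\end{proof}

\section{Proofs of the main results}\label{sec:proofs}

\begin{proposition}\label{prop:all}
Let $G'$ be a perturbation of $G$ and $r^\circ=r^*+\eta$. The following are equivalent: the CSP instance is satisfiable; $\operatorname{hd}(G')\le h$; $h_{r^\circ}(G')\le h$; $h'_{r^\circ}(v)\le h$. In every case $\operatorname{hd}(G')\le(t+37)q+2\le h+24q$.
\end{proposition}

\begin{proof}
If the instance is satisfiable, then $h'_r(u)\le h$ for $u=v$ and $r\in J$ by Lemma~\ref{lem:complete}, and for all other pairs $(u,r)$ by Lemma~\ref{lem:other}; so $\operatorname{hd}(G')\le h$. We have $h'_{r^\circ}(v)\le h_{r^\circ}(G')\le\operatorname{hd}(G')$ by definition. If $h'_{r^\circ}(v)\le h$, then some set of at most $h$ vertices hits $\mathcal M$ by Lemma~\ref{lem:must}, and the instance is satisfiable by Lemma~\ref{lem:sound}. Finally $m+37q+2=(t+37)q+2=h+23q+1$, which lies between $h$ and $h+24q$, so Lemma~\ref{lem:other} gives the last claim.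
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:all} with $G'=G$, so that $\eta=0$ and $r^\circ=r^*$. The size of $G$ was bounded at the end of Section~\ref{sec:construction}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(a) Fix $t\ge25$. An instance of Multicolored Clique with $k\ge2$ classes is a CSP instance with $q=\binom k2$, and Theorem~\ref{thm:main} maps it in polynomial time to an equivalent instance $(G,h)$ with $h=(t+14)\binom k2+1$; for $t=40$ this is $54\binom k2+1$. This is a parameterized reduction from a $\mathrm{W}[1]$-hard problem~\cite{FHRV}.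

(b) The algorithm is Lemma~\ref{lem:xp}. For the lower bound fix $t\ge25$ and suppose that the problem is decided in time $f(h)\,n^{g(h)}$ with $g(h)=o(h/\log h)$. The graph $G$ has $n\le(pq)^{C}$ vertices for a constant $C$, and the same holds for the number of bits of its description. Constructing $G$ and running the algorithm solves the CSP in time $f(h)\,q^{Cg(h)}p^{Cg(h)}+(pq)^{O(1)}$ with $h=(t+14)q+1$. Since $h=\Theta(q)$, this is $f'(q)\,p^{o(q/\log q)}$ for a function $f'$, which contradicts ETH by~\cite[Cor.~6.3]{Marx}.

(c) The proofs of (a) and of the lower bound in (b) work for every fixed $t\ge25$. Given $\varepsilon>0$, fix an integer $t\ge\max(25,24/\varepsilon)$. Then $24q\le\varepsilon tq\le\varepsilon h$, so every constructed graph has $\operatorname{hd}(G)\le h+24q\le(1+\varepsilon)h$. By Proposition~\ref{prop:all}, $h_{r^*}(G)\le h$ if and only if the CSP instance is satisfiable, so the same reductions apply to $r$-HD at the radius $r^*$. The $n^{O(h)}$ bound for one radius is contained in the proof of Lemma~\ref{lem:xp}.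

(d) Number the edges of $G$ as $1,2,\dots$ and add $2^{-(a+10)}$ to the length of edge number $a$. The total $\eta$ is less than $2^{-10}<\frac1{1000}$, so the result $G'$ is a perturbation, and its lengths and $r^\circ=r^*+\eta$ have polynomially many bits. Let $\gamma_1\ne\gamma_2$ be shortest paths of $G'$ with the same ends. By Lemma~\ref{lem:perturb} both are shortest in $G$, so $|\gamma_1|=|\gamma_2|$. Their edge sets differ, and different sets of distinct powers of $2$ have different sums, so $|\gamma_1|'\neq|\gamma_2|'$, a contradiction. Thus shortest paths in $G'$ are unique. By Proposition~\ref{prop:all} the arguments for (a)--(c) go through with $G'$ and $r^\circ$ in place of $G$ and $r^*$.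
\end{proof}

\begin{thebibliography}{9}

\bibitem{BDFGZ}
Johannes Blum, Yann Disser, Andreas Emil Feldmann, Siddharth Gupta, Anna Zych-Pawlewicz,
\emph{On Sparse Hitting Sets: from Fair Vertex Cover to Highway Dimension},
arXiv:2208.14132 (2022).

\bibitem{FHRV}
Fellows, Hermelin, Rosamond, Vialette,
Theoretical Computer Science 410 (2009).

\bibitem{Marx}
Marx,
\emph{Can you beat treewidth?},
Theory of Computing 6 (2010).

\end{thebibliography}
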